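\title{Supersingular elliptic K3 surfaces in characteristic 2 and Frobenius pullbacks of rational elliptic surfaces}

\begin{abstract}
A conjecture of Artin asserts that in characteristic $2$ every elliptic fibration with section on a supersingular K3 surface is the Frobenius pullback of a rational elliptic surface. We show that the conjecture is false: the equation $y^2+y=x^3+t^9$ defines a supersingular K3 surface with Mordell--Weil rank $16$, whereas a Frobenius pullback of a rational elliptic surface has rank at most $8$. We then determine how much of the conjecture holds. A fibration with $j\neq0$ arises from a rational elliptic surface exactly when $j$ is a square, equivalently when there is a $2$-torsion section. For a K3 surface of Picard number $22$, the conjecture holds for all of its elliptic fibrations exactly when the Artin invariant is $1$ or $10$, vacuously in the latter case.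
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $2$ and $K=k(t)$ is the function field of $\mathbb{P}^1$. An \emph{elliptic fibration} on a smooth projective surface $S$ over $k$ is a relatively minimal morphism $f\colon S\to\mathbb{P}^1$ whose generic fiber is a smooth curve of genus one, together with a section; quasi-elliptic fibrations are thus excluded. The generic fiber is an elliptic curve $E$ over $K$, it determines the fibration, and we write $j\in K$ for its $j$-invariant and $E(K)$ for the Mordell--Weil group. A \emph{rational elliptic surface} is a rational surface with an elliptic fibration.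

A K3 surface $X$ is \emph{supersingular} if its formal Brauer group has infinite height. Artin showed that $X$ is supersingular if its Picard number $\rho(X)=\operatorname{rk}\operatorname{NS}(X)$ takes the maximal value $b_2=22$, and that the converse holds when $X$ has an elliptic fibration. For the surfaces of this paper, ``supersingular'' and ``$\rho=22$'' therefore mean the same.

Let $F\colon\mathbb{P}^1\to\mathbb{P}^1$ be the Frobenius morphism $t\mapsto t^2$. An elliptic fibration $X\to\mathbb{P}^1$ on a K3 surface \emph{arises from a rational elliptic surface} if there is a rational elliptic surface $Y\to\mathbb{P}^1$ such that $X$ is isomorphic over $\mathbb{P}^1$ to the relatively minimal smooth model of the base change $Y\times_{\mathbb{P}^1,F}\mathbb{P}^1\to\mathbb{P}^1$. We take the following problem from Ito and Liedtke \cite{ItoLiedtke}.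

\medskip
\noindent\textbf{Conjecture} (Artin). \emph{In characteristic $2$, an elliptic fibration on a supersingular K3 surface arises via Frobenius pullback from a rational elliptic surface.}
\medskip

To see why one would expect this, look at Weierstrass equations. A rational elliptic surface has an equation with coefficients $a_i\in k[t]$ of degree at most $i$, and an elliptic K3 surface has one with $\deg a_i\le 2i$. The substitution $t\mapsto t^2$ carries the first shape to the second.

\begin{example}\label{ex:I18}
The equation $y^2+xy+t^3y=x^3$ has $c_4=1$ and discriminant $t^9(1+t^3)$, of degree $12$. It defines a rational elliptic surface with one fiber $I_9$ and three fibers $I_1$. Its pullback $y^2+xy+t^6y=x^3$ has discriminant $t^{18}(1+t^3)^2$, of degree $24$, and defines a K3 surface with one fiber $I_{18}$ and three fibers $I_2$. The zero section, a fiber, and the $17+3$ fiber components disjoint from the zero section span a lattice of rank $22$, so the surface is supersingular. The pullback has acquired the point $(t^6,t^9)$ of order $2$.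
\end{example}

This is no accident: every K3 surface obtained by Frobenius pullback from a rational elliptic surface has $\rho=22$ (Proposition~\ref{prop:obstructions}). The conjecture is the converse of this easy fact. A pullback, however, satisfies two further conditions that $\rho=22$ does not visibly impose. Its Mordell--Weil rank equals that of the rational surface and so is at most $8$, and its $j$-invariant is a square, so that every multiplicative fiber $I_n$ has $n$ even. Both conditions can fail.

\begin{theorem}\label{thm:A}
Let $X$ be the relatively minimal elliptic surface with generic fiber $E\colon y^2+y=x^3+t^9$. Then $X$ is a supersingular K3 surface and $\operatorname{rk}E(K)=16$. Hence $X\to\mathbb{P}^1$ does not arise via Frobenius pullback from a rational elliptic surface, and Artin's conjecture is false.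
\end{theorem}

The curve of Theorem~\ref{thm:A} has $j=0$. For $j\ne0$ the condition on $j$ is the only obstruction.

\begin{theorem}\label{thm:B}
Let $X\to\mathbb{P}^1$ be an elliptic fibration on a supersingular K3 surface, with generic fiber $E$ and $j\neq0$. The following are equivalent:
\begin{enumerate}
\item[(a)] the fibration arises via Frobenius pullback from a rational elliptic surface;
\item[(b)] $E$ is the Frobenius pullback of some elliptic curve over $K$;
\item[(c)] $j\in K^2$;
\item[(d)] $E(K)$ has a point of order $2$.
\end{enumerate}
\end{theorem}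

If $\rho(X)=22$, the discriminant group $\operatorname{NS}(X)^\vee/\operatorname{NS}(X)$ is isomorphic to $(\mathbb{Z}/2)^{2\sigma}$ with $1\le\sigma\le10$; the integer $\sigma$ is the \emph{Artin invariant} of $X$. It decides whether $X$ carries a counterexample.

\begin{theorem}\label{thm:C}
Let $X$ be a K3 surface over $k$ with $\rho(X)=22$ and Artin invariant $\sigma$.
\begin{enumerate}
\item[(1)] If $\sigma=10$, then $X$ has no elliptic fibration.
\item[(2)] If $3\le\sigma\le9$, then $X$ has an elliptic fibration of Mordell--Weil rank $16$; it does not arise from a rational elliptic surface.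
\item[(3)] If $\sigma=2$, then $X$ has an elliptic fibration with a fiber $I_{15}$; its generic fiber is not the Frobenius pullback of any elliptic curve.
\item[(4)] If $\sigma=1$, then every elliptic fibration on $X$ arises via Frobenius pullback from a rational elliptic surface.
\end{enumerate}
Thus Artin's conjecture holds for all elliptic fibrations on $X$ if and only if $\sigma\in\{1,10\}$.
\end{theorem}

The three theorems use three different tools. For Theorem~\ref{thm:A} we identify $E(K)$ with a group of homomorphisms from a Jacobian to a supersingular elliptic curve and count points over $\mathbb{F}_{64}$ (Section~\ref{sec:counter}). For Theorem~\ref{thm:B} we play a $2$-descent on $E$ against the size of the Brauer group of $X$ (Section~\ref{sec:ordinary}). For Theorem~\ref{thm:C} we use that elliptic fibrations on $X$ are governed by positive definite lattices of rank $20$. Parts (1)--(3) construct or exclude such lattices (Section~\ref{sec:frames}); part (4) lists them by means of Niemeier's classification and treats the list with Theorem~\ref{thm:B} and conductor estimates (Section~\ref{sec:sigma1}).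

\section{Elliptic surfaces and Frobenius roots}\label{sec:prelim}

\subsection{Numerical invariants}\label{sec:numerical}

Let $f\colon S\to\mathbb{P}^1$ be an elliptic fibration with generic fiber $E$ and zero section $O$, and put $\chi=\chi(\mathcal{O}_S)$ and $r=\operatorname{rk}E(K)$. We recall the standard facts that we use.

\medskip
\noindent\emph{Weierstrass equations.} There is an equation $y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x+a_6$ with $a_i\in H^0(\mathbb{P}^1,\mathcal{O}(i\chi))$ that is minimal at every place. On $\mathbb{A}^1$ the $a_i$ are polynomials of degree at most $i\chi$; at $\infty$, with $s=1/t$, the coordinates are $X=s^{2\chi}x$, $Y=s^{3\chi}y$ and the coefficients are $s^{i\chi}a_i$. Writing $v(\Delta)$ for the valuation of the minimal discriminant at a place $v$, we have $\sum_vv(\Delta)=12\chi$. Consequently, if $E$ has any equation with $a_i\in k[t]$ and $\deg a_i\le in$, then $\chi\le n$. In characteristic $2$ one has $c_4=a_1^4$, $j=a_1^{12}/\Delta$, $-(x,y)=(x,y+a_1x+a_3)$, and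
\begin{equation}\label{eq:disc}
\Delta=a_1^4\,(a_1^2a_6+a_1a_3a_4+a_2a_3^2+a_4^2)+a_1^3a_3^3+a_3^4 .
\end{equation}
The curve $E$ is ordinary if $j\ne0$ and supersingular if $j=0$. A singular fiber is additive if $c_4$ of a minimal equation vanishes there, and multiplicative otherwise.

\medskip
\noindent\emph{The type of $S$.} We have $O^2=-\chi$, $R^1f_*\mathcal{O}_S\cong\mathcal{O}(-\chi)$ and $\omega_S\cong f^*\mathcal{O}(\chi-2)$. If $\chi\ge1$ then $h^1(\mathcal{O}_S)=h^0(\mathcal{O}(-\chi))=0$. Hence $S$ is rational if and only if $\chi=1$ (Castelnuovo's criterion), in which case $\rho=10$, and $S$ is a K3 surface if and only if $\chi=2$.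

\medskip
\noindent\emph{Singular fibers.} Let $m_v$ be the number of components of the fiber at $v$. The components disjoint from $O$ span a negative definite root lattice of rank $m_v-1$. The smooth locus of $f$ is the N\'eron model $\mathcal{E}$ of $E$, and $\Phi_v$ denotes the group of components of its fiber at $v$.
\begin{center}
\begin{tabular}{l|cccccccc}
type & $I_n$ $(n\ge1)$ & $II$ & $III$ & $IV$ & $I_n^*$ $(n\ge0)$ & $IV^*$ & $III^*$ & $II^*$\\ \hline
$m_v$ & $n$ & $1$ & $2$ & $3$ & $n+5$ & $7$ & $8$ & $9$\\
root lattice & $A_{n-1}$ & $0$ & $A_1$ & $A_2$ & $D_{n+4}$ & $E_6$ & $E_7$ & $E_8$\\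
$|\Phi_v|$ & $n$ & $1$ & $2$ & $3$ & $4$ & $3$ & $2$ & $1$
\end{tabular}
\end{center}
The fibers $I_n$ are multiplicative, with $v(\Delta)=n$ and $v(j)=-n$; all others are additive.

\medskip
\noindent\emph{Tate's algorithm.} Take an equation that is integral at $v$, let $\pi$ be a uniformizer, and let $a_{i,m}\in k$ be the value of $a_i/\pi^m$ at $v$. In each of the following cases the equation is minimal and the type is as stated. If $v(a_3)=1$, $v(a_1),v(a_2)\ge1$ and $v(a_4),v(a_6)\ge2$, the type is $IV$. Suppose next that $v(a_1),v(a_2)\ge1$, $v(a_3),v(a_4)\ge2$, $v(a_6)\ge3$, and let $P(T)=T^3+a_{2,1}T^2+a_{4,2}T+a_{6,3}$. If $P$ is separable, the type is $I_0^*$. If $P$ has a double and a simple root, the type is $I_n^*$ with $n\ge1$. If $P=T^3$, the type is $IV^*$ when $v(a_3)=2$; it is $III^*$ when $v(a_3)\ge3$, $v(a_4)=3$, $v(a_6)\ge5$; and it is $II^*$ when $v(a_3)\ge3$, $v(a_4)\ge4$, $v(a_6)=5$. In the case $I_n^*$, $n\ge 1$, the algorithm finds $n$ by testing, for $m=2,3,\dots$ and after suitable translations of $x$ and $y$, first $Y^2+a_{3,m}Y-a_{6,2m}$ and then $a_{2,1}X^2+a_{4,m+1}X+a_{6,2m+1}$.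 It stops at the first separable quadratic, with $n=2m-3$ or $n=2m-2$, respectively.

\medskip
\noindent\emph{The conductor.} Let $\ell$ be an odd prime, $V_\ell(E)$ the rational Tate module, and $I^u$ ($u>0$) the ramification subgroups, in the upper numbering, of an inertia group at $v$; they decrease with $u$. The Swan conductor is $\operatorname{Sw}_v=\int_0^\infty\operatorname{codim}V_\ell(E)^{I^u}\,du$, and the conductor exponent is $f_v=\varepsilon_v+\operatorname{Sw}_v$ with $\varepsilon_v=0,1,2$ for good, multiplicative, additive reduction. One has $f_v=0$ at good places, $f_v=1$ at multiplicative places and $f_v\ge2$ at additive places. Isogenous curves have isomorphic $V_\ell$, hence the same reduction behavior (good, multiplicative, additive) and the same $f_v$. Ogg's formula (Ogg, Saito) states that $v(\Delta)=f_v+m_v-1$.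

\medskip
\noindent\emph{The Shioda--Tate formula} states that $\rho(S)=2+\sum_v(m_v-1)+r$. Summing Ogg's formula over all places and inserting it gives
\begin{equation}\label{eq:conductor}
\sum_vf_v=12\chi+2-\rho(S)+r .
\end{equation}
The right side is $4+r$ for a rational elliptic surface and also for a K3 surface with $\rho=22$: the conductor cannot tell the two apart.

\begin{lemma}\label{lem:j0}
Suppose $j=0$. Then all singular fibers are additive, and $v(\Delta)\ge4\nu+8$ at a fiber of type $I_{2\nu}^*$ with $\nu\ge1$.
\end{lemma}

\begin{proof}
Every equation of $E$ has $a_1=0$, hence $c_4=0$, and $\Delta=a_3^4$ by \eqref{eq:disc}. To stop at $I_{2\nu}^*$, Tate's algorithm must pass the quadratic $Y^2+a_{3,\nu+1}Y-a_{6,2\nu+2}$, which is then inseparable; in characteristic $2$ this means $a_{3,\nu+1}=0$. So some minimal equation has $v(a_3)\ge\nu+2$.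
\end{proof}

\subsection{Frobenius roots}\label{sec:roots}

For an elliptic curve $E'$ over $K$ let $E'^{(2)}$ be the curve obtained by squaring the coefficients of an equation, that is, by base change along $a\mapsto a^2$ on $K$. The relative Frobenius $\operatorname{Fr}\colon E'\to E'^{(2)}$, $(x,y)\mapsto(x^2,y^2)$, is a purely inseparable isogeny of degree $2$. Its dual $V\colon E'^{(2)}\to E'$ satisfies $\operatorname{Fr}\circ V=[2]$ and is separable exactly when $E'$ is ordinary. We call $E'$ a \emph{Frobenius root} of $E$ if $E\cong E'^{(2)}$ over $K$. Working with roots instead of pullbacks along $F$ has the advantage that a curve is isogenous over $K$ to its roots.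

\begin{lemma}\label{lem:translate}
An elliptic curve $E$ over $K$ is of the form $F^*E_1$ if and only if it has a Frobenius root. An elliptic fibration on a K3 surface arises from a rational elliptic surface if and only if its generic fiber has a Frobenius root whose relatively minimal model is rational.
\end{lemma}

\begin{proof}
Let $\varphi$ be the automorphism of $K$ that fixes $t$ and squares the elements of $k$. Since $a(t)^2=(\varphi a)(t^2)$, we have $E'^{(2)}=F^*(\varphi E')$. As $\varphi$ is bijective, the curves $F^*E_1$ are exactly the curves $E'^{(2)}$, with $E_1=\varphi E'$. The minimal model of $\varphi E'$ is the base change of that of $E'$ along the automorphism $\lambda\mapsto\lambda^2$ of $k$, so one is rational if and only if the other is. Finally, relatively minimal models are unique, and two elliptic curves that are isomorphic as curves over $K$ are isomorphic as elliptic curves, by a translation.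
\end{proof}

If one reads $F$ as the absolute Frobenius of $\mathbb{P}^1$, the generic fiber of the base change is $E'^{(2)}$ itself, so Lemma~\ref{lem:translate} shows that both readings give the same problem.

\begin{proposition}\label{prop:obstructions}
Let $X\to\mathbb{P}^1$ be an elliptic fibration on a K3 surface that arises from a rational elliptic surface. Then $\operatorname{rk}E(K)\le8$ and $\rho(X)=22$.
\end{proposition}

\begin{proof}
Let $E'$ be a root of $E$ with rational minimal model. The two curves are isogenous, so they have the same rank $r$ and the same conductor. The Shioda--Tate formula for $E'$ gives $r\le10-2=8$, and \eqref{eq:conductor} for $E'$ and for $E$ gives $4+r=26-\rho(X)+r$.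
\end{proof}

When does a root exist, and how many are there? The answer does not involve surfaces at all.

\begin{lemma}\label{lem:roots}
Let $E$ be an elliptic curve over $K$.
\begin{enumerate}
\item[(1)] If $j\ne0$, then $E$ has a Frobenius root if and only if $j\in K^2$, if and only if $E(K)$ has a point $P$ of order $2$. The root is then unique up to isomorphism, namely $E/\langle P\rangle$.
\item[(2)] If $j=0$, then $E^{(2)}$ is a Frobenius root of $E$, and it is the only one up to isomorphism.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Here $a_1\ne0$. Scale to $a_1=1$; then $x\mapsto x+a_3$ removes $a_3$, and $y\mapsto y+a_4$ (with the new $a_4$) removes $a_4$. So $E\colon y^2+xy=x^3+Ax^2+B$, with $\Delta=B$ by \eqref{eq:disc} and $j=1/B$. Since $-(x,y)=(x,y+x)$, a point of order $2$ has the form $(0,\beta)$ with $\beta^2=B$; there is at most one, and it is rational if and only if $j\in K^2$. If $E\cong E'^{(2)}$ then $j=j(E')^2$. Conversely, if $B=\beta^2$, the substitution $y\mapsto y+Ax$ adds $(A^2+A)x^2$ and turns the equation into $y^2+xy=x^3+A^2x^2+\beta^2$, so $E'\colon y^2+xy=x^3+Ax^2+\beta$ is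 a root. For any root $E'$ we have $j(E')\neq0$, so $V\colon E\to E'$ is separable of degree $2$, its kernel is $\langle P\rangle$, and $E'\cong E/\langle P\rangle$.

(2) The isogenies $[2]\colon E\to E$ and $\operatorname{Fr}^2\colon E\to E^{(4)}$ are both purely inseparable of degree $4$. Their kernels are closed subschemes of length $4$ supported at the origin of a smooth curve, hence both equal to $\operatorname{Spec}\mathcal{O}_{E,O}/\mathfrak{m}^4$. Therefore $E\cong E^{(4)}=(E^{(2)})^{(2)}$. If $E\cong E'^{(2)}$, then $j(E')=0$ as well, and $E'\cong E'^{(4)}\cong E^{(2)}$.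
\end{proof}

So there is at most one candidate for the rational surface, and the problem is whether it exists and is rational. For $j=0$ it exists. The next example shows that it can be rational, and Remark~\ref{rem:second} shows that it need not be.

\begin{example}\label{ex:IV}
Let $E'\colon y^2+t(t+1)y=x^3$. As a section of $\mathcal{O}(3)$, the coefficient $a_3$ has simple zeros at $0,1,\infty$, so there are three fibers $IV$ with $v(\Delta)=4$, and $\chi=1$. For $E=E'^{(2)}\colon y^2+t^2(t+1)^2y=x^3$ the section $a_3$ of $\mathcal{O}(6)$ has three double zeros, so there are three fibers $IV^*$ with $v(\Delta)=8$, and $\chi=2$. This K3 surface has $j=0$ and arises from a rational elliptic surface.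
\end{example}

\section{The surface $y^2+y=x^3+t^9$}\label{sec:counter}

To violate the bound of Proposition~\ref{prop:obstructions} we want few reducible fibers and many sections. Quadratic twists of the constant supersingular curve $E_0\colon y^2+y=x^3$ offer both. A double cover of $\mathbb{P}^1$ can be ramified at a single point in characteristic $2$, so the twist can have a single singular fiber; and $\operatorname{End}(E_0)$ has rank $4$ rather than $2$. For $g\in k[t]$ of odd degree $m$ let
\[
E_g\colon y^2+y=x^3+g(t),\qquad C_g\colon z^2+z=g(t),
\]
where $C_g$ denotes the smooth projective curve. It has genus $(m-1)/2$ and one point $\infty$ above $t=\infty$. Let $\iota\colon z\mapsto z+1$ be the covering involution and $J_g$ the Jacobian.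

\begin{lemma}\label{lem:hom}
There is an isomorphism $E_g(K)\cong\operatorname{Hom}(J_g,E_0)$.
\end{lemma}

\begin{proof}
If $(x,y)$ lies on $E_g$ then $(y+z)^2+(y+z)=x^3$, so $(x,y)\mapsto(x,y+z)$ identifies $E_g$ with $E_0$ over $k(C_g)$. Points of $E_0$ over $k(C_g)$ are morphisms $\phi\colon C_g\to E_0$. Writing $\phi=(x,y+z)$, the point $(x,y)$ is $K$-rational if and only if $\iota$ fixes $x$ and $y$, that is, $\phi\circ\iota=(x,y+z+1)=-\phi$. So $E_g(K)=\{\phi:\phi\circ\iota=-\phi\}$.

Let $\alpha\colon C_g\to J_g$ send $Q$ to the class of $Q-\infty$. Every $\phi$ is uniquely $h\circ\alpha+c$ with $h\in\operatorname{Hom}(J_g,E_0)$ and $c\in E_0(k)$. The divisors $Q+\iota Q$ and $2\infty$ are fibers of $t$, so $\alpha\circ\iota=-\alpha$ and $\phi\circ\iota=-h\circ\alpha+c$. Thus $\phi\circ\iota=-\phi$ if and only if $2c=0$, which means $c=0$ because $E_0$ is supersingular.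
\end{proof}

\begin{example}\label{ex:t3}
Take $g=t^3$. Then $C_g\cong E_0$, and Lemma~\ref{lem:hom} gives rank $\operatorname{rk}\operatorname{End}(E_0)=4$. We have $\Delta=1$ on $\mathbb{A}^1$. At $\infty$ the equation is $Y^2+s^3Y=X^3+s^3$ with $P(T)=T^3+1$, so the fiber is $I_0^*$ with $v(\Delta)=12$, and the surface is rational. The Shioda--Tate formula confirms the rank: $2+4+4=10$. Note also that for $t\in\mathbb{F}_4$ the element $t^3=t^{1+2}$ is the norm of $t$ to $\mathbb{F}_2$, whose trace from $\mathbb{F}_4$ vanishes; so every $t\in\mathbb{F}_4$ splits in $C_g$, and $\#C_g(\mathbb{F}_4)=9=4+1+2\cdot2$ attains the Weil bound.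
\end{example}

The exponent $9=1+8$ reproduces each feature of this example one step up.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $g=t^9$, $C=C_g$, $J=J_g$; the genus is $4$.

\emph{$X$ is a K3 surface.} On $\mathbb{A}^1$ we have $\Delta=1$. At $\infty$ put $X=s^4x$, $Y=s^6y$; the equation becomes $Y^2+s^6Y=X^3+s^3$. The cubic $P(T)=T^3+1$ is separable, so this equation is minimal, the fiber is $I_0^*$ with $m_\infty=5$, and $v_\infty(\Delta)=4\cdot6=24$. Hence $\chi=2$.

\emph{$J$ is isogenous to $E_0^4$.} For $t\in\mathbb{F}_{64}$ the element $u=t^9=t^{1+8}$ is the norm of $t$ to $\mathbb{F}_8$. So $\operatorname{Tr}_{\mathbb{F}_{64}/\mathbb{F}_8}(u)=2u=0$ and $\operatorname{Tr}_{\mathbb{F}_{64}/\mathbb{F}_2}(u)=0$, and $z^2+z=u$ has two solutions in $\mathbb{F}_{64}$. Therefore $\#C(\mathbb{F}_{64})=1+2\cdot64=64+1+64$. The eight eigenvalues of the Frobenius over $\mathbb{F}_{64}$ on $H^1(C)$ have absolute value $8$ and sum $-64$, so all of them equal $-8$. The curve $E_0$ has the three points $O,(0,0),(0,1)$ over $\mathbb{F}_2$; its Frobenius has trace $0$ and eigenvalues $\pm\sqrt{-2}$, whose sixth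 powers are $-8$. Thus $J$ and $E_0^4$ have the same characteristic polynomial of Frobenius over $\mathbb{F}_{64}$, and they are isogenous by Tate's theorem \cite{Tate}.

\emph{Conclusion.} By Lemma~\ref{lem:hom}, $\operatorname{rk}E(K)=4\operatorname{rk}\operatorname{End}(E_0)=16$. The Shioda--Tate formula gives $\rho(X)=2+4+16=22$, so $X$ is supersingular. Since $16>8$, Proposition~\ref{prop:obstructions} shows that the fibration does not arise from a rational elliptic surface.
\end{proof}

\begin{remark}\label{rem:second}
The last step has a second proof. The substitution $y\mapsto y+g$ turns $E_g^{(2)}\colon y^2+y=x^3+g^2$ into $E_g$. By Lemma~\ref{lem:roots}(2) the only Frobenius root of $E_g$ is therefore $E_g$ itself, and for $g=t^9$ its minimal model is a K3 surface. In particular conditions (b) and (c) of Theorem~\ref{thm:B} hold for this fibration while (a) fails, so the hypothesis $j\ne0$ cannot be dropped there.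
\end{remark}

\section{Ordinary generic fiber}\label{sec:ordinary}

Lemmas~\ref{lem:translate} and~\ref{lem:roots}(1) give the equivalence of (b), (c), (d) in Theorem~\ref{thm:B}, and (a) implies (b). It remains to show that on a supersingular K3 surface the root, if it exists, is rational. We shall see that the only alternative is a root whose model is again a K3 surface, and that in this case multiplication by $2$ has finite kernel on the Brauer group $\operatorname{Br}(X)=H^2(X_{\mathrm{et}},\mathbb{G}_m)$. This is where supersingularity enters: it makes that kernel infinite.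

\subsection{The $2$-torsion of the Brauer group}

Let $X$ be a K3 surface. Recall that $H^1(\mathcal{O})=0$, $h^2(\mathcal{O})=1$, $H^0(\Omega^1)=0$, $h^1(\Omega^1)=20$, and that $\operatorname{Pic}(X)=\operatorname{NS}(X)$ is free. Let $B^1=d\mathcal{O}\subset Z^1=\ker d\subset\Omega^1$ be the sheaves of exact and closed $1$-forms, and $i\colon Z^1\to\Omega^1$ the inclusion. The \emph{Cartier operator} $C\colon Z^1\to\Omega^1$ is the additive map with $C(h^2\omega)=hC(\omega)$, $C(dh)=0$ and $C(h\,dh)=dh$; it is surjective with kernel $B^1$, and it fixes the forms $dh/h$. On the \'etale site there are exact sequences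
\[
0\to\mathcal{O}^*\xrightarrow{\;2\;}\mathcal{O}^*\to\mathcal{O}^*/\mathcal{O}^{*2}\to0,\qquad
0\to\mathcal{O}^*/\mathcal{O}^{*2}\xrightarrow{\;d\log\;}Z^1\xrightarrow{\;i-C\;}\Omega^1\to0 .
\]

\begin{lemma}\label{lem:brauer}
If $\rho(X)=22$, then $\operatorname{Br}(X)[2]$ is infinite.
\end{lemma}

The idea is a count. The equation $i=C$ on cohomology is a system of polynomial equations of the kind $z^2=z$. When such a system is nondegenerate it has at most $2^s$ solutions in a space of dimension $s$. Here $s\le21$, but the line bundles already provide $2^{22}$ solutions; so the system is degenerate and has infinitely many.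

\begin{proof}
Let $M=\ker\bigl(i-C\colon H^1(Z^1)\to H^1(\Omega^1)\bigr)$. Since $H^0(\Omega^1)=0$, the second sequence identifies $M$ with $H^1(\mathcal{O}^*/\mathcal{O}^{*2})$, and the first gives
\[
0\to\operatorname{NS}(X)/2\to M\to\operatorname{Br}(X)[2]\to0 .
\]
So $\dim_{\mathbb{F}_2}M\ge22$, and we must show that $M$ is infinite.

The space $H^1(Z^1)$ is a $k$-vector space on which $i$ is linear and $C(\lambda v)=\lambda^{1/2}C(v)$. As $k$ is perfect, kernels and images of such semilinear maps are subspaces and dimensions add as usual. The sequence $0\to\mathcal{O}\xrightarrow{h\mapsto h^2}\mathcal{O}\xrightarrow{d}B^1\to0$ and $H^1(\mathcal{O})=0$ embed $H^1(B^1)$ in $H^2(\mathcal{O})$, so $h^1(B^1)\le1$. Then $0\to B^1\to Z^1\xrightarrow{C}\Omega^1\to0$ gives $\dim H^1(Z^1)\le21$.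

Let $S$ be the $k$-span of $M$, with $s=\dim S\le21$ and $d=\dim\ker(i|_S)$. We claim $d\ge1$. Suppose $i$ is injective on $S$ and take $\mathbb{F}_2$-independent $v_1,\dots,v_{22}\in M$. They are $k$-dependent; choose a relation $\sum\lambda_lv_l=0$ with the fewest nonzero coefficients, numbered and scaled so that $\lambda_1=1$. Applying $i$ and $C$ and using $C(v_l)=i(v_l)$ gives $\sum(\lambda_l-\lambda_l^{1/2})\,i(v_l)=0$, hence $\sum_{l\ge2}(\lambda_l-\lambda_l^{1/2})v_l=0$. This relation is shorter, hence trivial, so all $\lambda_l$ lie in $\mathbb{F}_2$, against the choice of the $v_l$.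

For $m_l\in M$ we have $C(\sum\lambda_lm_l)=\sum\lambda_l^{1/2}i(m_l)$, so $C(S)\subset i(S)$, a space of dimension $s-d$. Fix a basis $e_1,\dots,e_s$ of $S$ and parametrize $S$ bijectively by $v=\sum z_l^2e_l$ with $z\in k^s$. Then $i(v)-C(v)=\sum z_l^2\,i(e_l)-\sum z_l\,C(e_l)$ lies in $i(S)$, and its vanishing is a system of $s-d$ polynomial equations in $s$ unknowns. The solution set contains $0$, so it has dimension at least $d\ge1$. All solutions lie in $M$.
\end{proof}

\subsection{Descent along Frobenius and Verschiebung}

For a place $v$ let $\mathcal{O}_v$ be the henselization of the local ring of $\mathbb{P}^1$ at $v$, which is strictly henselian because $k$ is algebraically closed, and let $K_v$ be its fraction field. The Tate--Shafarevich group is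
\[
\operatorname{Sha}(E)=\ker\Bigl(H^1(K,E)\to\prod_vH^1(K_v,E)\Bigr),
\]
and $\operatorname{Sha}(E)\cong\operatorname{Br}(X)$ by \cite[\S4]{Grothendieck}. An isogeny $\psi\colon E_1\to E_2$ with kernel $N$ maps $\operatorname{Sha}(E_1)$ to $\operatorname{Sha}(E_2)$. The flat cohomology sequences of $0\to N\to E_1\to E_2\to0$ over $K$ and $K_v$ show that the kernel of $\psi$ on $\operatorname{Sha}(E_1)$ is a quotient of the Selmer group $\operatorname{Sel}(\psi)$, the group of $\xi\in H^1_{\mathrm{fl}}(K,N)$ such that for every $v$ the restriction $\xi_v$ lies in the image of $E_2(K_v)/\psi E_1(K_v)$. Over a finite constant field these local images are controlled by finiteness of the residue fields. Here the residue field is infinite, and finiteness of a Selmer group has to be earned.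

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Only (b)$\Rightarrow$(a) is left. Let $E=E'^{(2)}$, let $\mathcal{E},\mathcal{E}'$ be the N\'eron models over $\mathbb{P}^1$, and let $n$ be the value of $\chi$ for the minimal model of $E'$. By Lemma~\ref{lem:translate} we must show $n=1$. Since $E'$ is ordinary, $\ker V$ is \'etale of order $2$, hence isomorphic to $\mathbb{Z}/2$, and $\ker\operatorname{Fr}$, its Cartier dual, is isomorphic to $\mu_2$.

\emph{Step 1: $n\in\{1,2\}$.} If $n=0$, then $E'$ and hence $E$ have good reduction everywhere, contradicting $\sum v(\Delta)=24$ for $E$. By the N\'eron mapping property $V$ extends to a homomorphism $\mathcal{E}\to\mathcal{E}'$. The Lie algebra bundles are the normal bundles of the zero sections, $\mathcal{O}(-2)$ and $\mathcal{O}(-n)$, and $\operatorname{Lie}V\colon\mathcal{O}(-2)\to\mathcal{O}(-n)$ is nonzero because $V$ is separable. So $n\le2$.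

Assume $n=2$. Then $\operatorname{Lie}V$ is a nonzero constant, hence an isomorphism on every fiber. A homomorphism of smooth group schemes with this property is \'etale along the zero section and, by translation, everywhere.

\emph{Step 2: $\operatorname{Sel}(V)$ is finite.} On each fiber, $V$ maps the identity component onto the identity component, since the image of an \'etale homomorphism is an open subgroup. A point of $\mathcal{E}'^0(\mathcal{O}_v)$ pulls back under $\mathcal{E}^0\to\mathcal{E}'^0$ to an \'etale $\mathcal{O}_v$-scheme with a $k$-point in the closed fiber, and this point lifts to a section because $\mathcal{O}_v$ is henselian. So $\mathcal{E}^0(\mathcal{O}_v)\to\mathcal{E}'^0(\mathcal{O}_v)$ is surjective, and $E'(K_v)/VE(K_v)=\mathcal{E}'(\mathcal{O}_v)/V\mathcal{E}(\mathcal{O}_v)$ has order at most $|\Phi'_v|$. This is finite, and equal to $1$ for almost all $v$. Hence the classes $\xi\in\operatorname{Sel}(V)$ with $\xi_v=0$ for all $v$ form a subgroup of finite index. Such a $\xi\in H^1(K,\mathbb{Z}/2)$ is a double cover of $\mathbb{P}^1$ that is unramified everywhere, so $\xi=0$.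

\emph{Step 3: $\operatorname{Sel}(\operatorname{Fr})$ is finite.} Here $H^1_{\mathrm{fl}}(K,\mu_2)=K^*/K^{*2}$. Let $\Sigma$ be the finite set of places at which $E'$ does not have good ordinary reduction, and let $v\notin\Sigma$. Over $\mathcal{O}_v$ the models $\mathcal{E}'$ and $\mathcal{E}=\mathcal{E}'^{(2)}$ are ordinary elliptic curves, $\ker V$ is finite \'etale of order $2$, hence $\mathbb{Z}/2$, and $\ker\operatorname{Fr}$ is its dual $\mu_2$. The connecting map on $E(K_v)=\mathcal{E}(\mathcal{O}_v)$ therefore factors through $H^1_{\mathrm{fl}}(\mathcal{O}_v,\mu_2)=\mathcal{O}_v^*/\mathcal{O}_v^{*2}$. So every $\eta\in\operatorname{Sel}(\operatorname{Fr})$ has even valuation outside $\Sigma$. A function on $\mathbb{P}^1$ whose divisor is $2D$ is a square, because $D$ is principal and constants are squares. Thus $\eta\mapsto(v(\eta)\bmod2)_{v\in\Sigma}$ is injective and $|\operatorname{Sel}(\operatorname{Fr})|\le2^{|\Sigma|}$.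

\emph{Step 4.} Since $[2]=\operatorname{Fr}\circ V$, the sequence
\[
0\to\ker\bigl(V|\operatorname{Sha}(E)\bigr)\to\operatorname{Sha}(E)[2]\xrightarrow{\;V\;}\ker\bigl(\operatorname{Fr}|\operatorname{Sha}(E')\bigr)
\]
is exact, so $\operatorname{Br}(X)[2]\cong\operatorname{Sha}(E)[2]$ is finite. As $\rho(X)=22$, this contradicts Lemma~\ref{lem:brauer}. Hence $n=1$.
\end{proof}

The assumption $n=2$ is used only in Step 2, and $j\ne0$ is used for the separability of $V$. Supersingularity is used only in Step 4, and it is needed.

\begin{remark}\label{rem:needss}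
Let $E\colon y^2+xy=x^3+t^3x^2+1$, with $j=1$ and $\Delta=1$ on $\mathbb{A}^1$. At $\infty$ the equation $Y^2+s^2XY=X^3+sX^2+s^{12}$ has $P(T)=T^3+T^2$, so it is minimal, with $v(\Delta)=24$ by \eqref{eq:disc}; the surface is K3. The substitution $y\mapsto y+t^3x$ turns $E^{(2)}\colon y^2+xy=x^3+t^6x^2+1$ into $E$, so by Lemma~\ref{lem:roots}(1) the unique root of $E$ is $E$. Conditions (b)--(d) hold and (a) fails; by Theorem~\ref{thm:B} this K3 surface is not supersingular.
\end{remark}

\section{Frames of elliptic fibrations}\label{sec:frames}

\subsection{From lattices to fibrations}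

A lattice $L$ is \emph{even} if $x^2\in2\mathbb{Z}$ for all $x\in L$. Its dual is $L^\vee$, its discriminant is $\operatorname{disc}L=|L^\vee/L|$, and an overlattice of index $i$ has discriminant $\operatorname{disc}L/i^2$. We write $L(a)$ for $L$ with the form multiplied by $a$, and $U$ for the even unimodular lattice of signature $(1,1)$. Root lattices are positive definite, a \emph{root} is a vector of norm $2$, and juxtaposition such as $A_{17}A_1^3$ means orthogonal sum. Milgram's formula states that an even positive definite lattice $L$ of rank $n$ satisfies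
\begin{equation}\label{eq:milgram}
\sum_{x\in L^\vee/L}e^{\pi ix^2}=\sqrt{\operatorname{disc}L}\;e^{2\pi in/8}.
\end{equation}

Let $X$ be a K3 surface with $\rho(X)=22$. By Rudakov and Shafarevich \cite{RS}, the even lattice $\operatorname{NS}(X)$ of signature $(1,21)$ has discriminant group $(\mathbb{Z}/2)^{2\sigma}$ with $1\le\sigma\le10$, it is \emph{of type I}, meaning that $x^2\in\mathbb{Z}$ for all $x\in\operatorname{NS}(X)^\vee$, and these data determine it up to isometry; the uniqueness also follows from \cite{Nikulin}. Call an even positive definite lattice $W$ of rank $20$ \emph{$\sigma$-admissible} if $W^\vee/W\cong(\mathbb{Z}/2)^{2\sigma}$ and $x^2\in\mathbb{Z}$ on $W^\vee$; equivalently, if $\operatorname{disc}W=2^{2\sigma}$, $2W^\vee\subset W$, and norms on $W^\vee$ are integers. The last two conditions pass to an even overlattice $W'\supset W$, because $W'^\vee\subset W^\vee$ and $2W'^\vee\subset2W^\vee\subset W\subset W'$.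

For an elliptic fibration on $X$ with fiber class $\mathfrak{f}$, the classes $O$ and $\mathfrak{f}$ span a copy of $U$, since $O^2=-2$, $O\cdot\mathfrak{f}=1$, $\mathfrak{f}^2=0$. So $\operatorname{NS}(X)=U\oplus W(-1)$ with $W(-1)\cong\mathfrak{f}^\perp/\mathbb{Z}\mathfrak{f}$. We call $W$ the \emph{frame} of the fibration.

\begin{lemma}\label{lem:frame}
Let $X$ be a K3 surface with $\rho(X)=22$ and Artin invariant $\sigma$.
\begin{enumerate}
\item[(1)] The frame $W$ of an elliptic fibration on $X$ is $\sigma$-admissible. The sublattice $R\subset W$ generated by the roots is the orthogonal sum of the root lattices of the fibers, and $E(K)\cong W/R$.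
\item[(2)] Every $\sigma$-admissible lattice $W$ whose roots span a sublattice of rank less than $20$ is the frame of an elliptic fibration on $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
We first construct the fibration in (2). The lattice $U\oplus W(-1)$ has the invariants of $\operatorname{NS}(X)$, so we may fix an isometry between them. Choose $\mathfrak{f},e\in U$ with $\mathfrak{f}^2=0$, $e^2=-2$, $e\cdot\mathfrak{f}=1$. We use repeatedly that by Riemann--Roch a class $D\neq0$ with $D^2\ge-2$ has $D$ or $-D$ effective, with $h^0\ge2$ if $D^2=0$.

Let $h$ be ample. Composing the isometry with $\pm1$, we may assume $\mathfrak{f}\cdot h>0$, so $\mathfrak{f}$ is effective. If $\mathfrak{f}\cdot\Gamma<0$ for an integral curve $\Gamma$, then $\Gamma^2<0$, so $\Gamma^2=-2$. The reflection $D\mapsto D+(D\cdot\Gamma)\Gamma$ lowers $\mathfrak{f}\cdot h$ and keeps it positive, since it preserves the positive cone. After finitely many reflections $\mathfrak{f}$ is nef. Write $|\mathfrak{f}|=|M|+Z$ with fixed part $Z$. From $0=\mathfrak{f}^2=M^2+M\cdot Z+\mathfrak{f}\cdot Z$, a sum of nonnegative terms, we get $M^2=M\cdot Z=Z^2=0$.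 Then $Z=0$, since otherwise $h^0(Z)\ge2$, and $|\mathfrak{f}|$ has no base points. Its Stein factorization is a fibration over a curve, which is $\mathbb{P}^1$ as $h^1(\mathcal{O}_X)=0$, and $\mathfrak{f}$ is the class of a fiber because it is primitive. By adjunction the fibers have arithmetic genus one. The class $e$ is effective since $e\cdot\mathfrak{f}>0$, and exactly one component of an effective divisor in this class has degree $1$ over $\mathbb{P}^1$; it is a section $O$. By construction $\mathfrak{f}^\perp/\mathbb{Z}\mathfrak{f}\cong W(-1)$.

Now consider any fibration in curves of arithmetic genus one with a section on $X$, with generic fiber $\Gamma_K$ and $\mathfrak{f}^\perp/\mathbb{Z}\mathfrak{f}=W(-1)$. Let $T\subset W$ be the image of the span of the fiber components. Components of reducible fibers are $(-2)$-curves, so $T\subset R$. Conversely, a root lifts to a class $D$ with $D^2=-2$ and $D\cdot\mathfrak{f}=0$; then $\pm D$ is effective, and all its components are orthogonal to the nef class $\mathfrak{f}$, so they lie in fibers. Thus $T=R$. Restriction of divisors to $\Gamma_K$ is surjective with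 kernel spanned by fiber components, so $W/R\cong\operatorname{Pic}^0(\Gamma_K)$. In the elliptic case this is $E(K)$, and admissibility of $W$ is inherited from $\operatorname{NS}(X)=U\oplus W(-1)$; this proves (1). In the quasi-elliptic case $\Gamma_K$ becomes a cuspidal cubic over $\overline{K}$, so $\operatorname{Pic}^0(\Gamma_K)$ embeds in the additive group of $\overline{K}$. Then the finitely generated group $W/R$ is killed by $2$, hence finite, and $\operatorname{rk}R=20$. This case is excluded in (2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]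
Suppose $W$ is $10$-admissible. Both $W$ and $2W^\vee\subset W$ have index $2^{20}$ in $W^\vee$, so $W=2W^\vee$. For $x,y\in W$ we get $\frac12x\cdot y=(x/2)\cdot y\in\mathbb{Z}$, and $\frac12x^2=2(x/2)^2\in2\mathbb{Z}$ by the type I condition. So $W(\frac12)$ is even and positive definite of discriminant $2^{20}/2^{20}=1$ and rank $20$. By \eqref{eq:milgram} the rank of such a lattice is divisible by $8$.
\end{proof}

\subsection{Admissible lattices with root system $D_4$}

By Lemma~\ref{lem:frame} and Proposition~\ref{prop:obstructions}, an admissible lattice with few roots gives a counterexample. We imitate the fibration of Theorem~\ref{thm:A}, whose root lattice is $D_4$. Realize $D_4=\{x\in\mathbb{Z}^4:\sum x_i\text{ even}\}$. Its discriminant group $(\mathbb{Z}/2)^2$ has nonzero classes represented by $d_1=(1,0,0,0)$, $d_2=\frac12(1,1,1,1)$ and $d_1+d_2$, of norms $1,1,3$; so all norms on $D_4^\vee$ are integers, and they are odd outside $D_4$. The simplest example is $D_4\oplus E_8(2)^2$, of discriminant $2^{2+16}$, which is $9$-admissible. To lower $\sigma$ we must enlarge $E_8(2)^2$ without creating roots,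 and for this we place $E_8(2)$ inside $E_8$.

Let $E_8=D_8\cup(D_8+\frac12(1,\dots,1))$ and $J(x_1,x_2,x_3,x_4,\dots)=(-x_2,x_1,-x_4,x_3,\dots)$. The map $J$ preserves $D_8$ and sends $\frac12(1,\dots,1)$ to a half-integral vector with four minus signs, so it is an isometry of $E_8$, with $J^2=-1$ and $x\cdot Jy=-Jx\cdot y$. Let $\theta=1+J$ and $\Lambda=\theta E_8$. Then $\theta x\cdot\theta y=2\,x\cdot y$ and $\theta^2=2J$. Hence $\Lambda\cong E_8(2)$ has minimal norm $4$ and index $16$ in $E_8$, it contains $2E_8=\theta^2E_8$, and $\Lambda^\vee=\frac12\Lambda$ because $\frac12\theta x\cdot\theta y=x\cdot y$. We have the chain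
\[
2E_8\subset\Lambda\subset E_8\subset\tfrac12\Lambda ,
\]
and the norm of $\frac12\theta x$ is $x^2/2$, an integer that is at least $1$ for $x\ne0$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
It suffices to find, for $3\le\sigma\le9$, a $\sigma$-admissible lattice with root sublattice $D_4$. Lemma~\ref{lem:frame} then gives an elliptic fibration of rank $20-4=16>8$, and Proposition~\ref{prop:obstructions} applies.

\emph{The range $5\le\sigma\le9$.} Since $E_8/\Lambda\cong\mathbb{F}_2^4$, for each $0\le i\le4$ there is a lattice $\Lambda\subset P\subset E_8$ with $[P:\Lambda]=2^i$. Glue two copies of $\Lambda$ along the diagonal: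
\[
M_P=\{(u,u+w):u\in P,\ w\in\Lambda\}\subset E_8^2 .
\]
This lattice is even. A nonzero vector has norm at least $4$: if one entry vanishes the other lies in $\Lambda$, and otherwise the norm is at least $2+2$. As $[M_P:\Lambda^2]=2^i$, the discriminant is $2^{16-2i}$. From $\Lambda^2\subset M_P$ we get $M_P^\vee\subset(\frac12\Lambda)^2$, so norms on $M_P^\vee$ are integers and $2M_P^\vee\subset\Lambda^2\subset M_P$. Hence $D_4\oplus M_P$ is $(9-i)$-admissible with root sublattice $D_4$.

\emph{The cases $\sigma=4,3$.} The diagonal is exhausted at $B=M_{E_8}$, of discriminant $2^8$, so we now glue $B$ to $D_4$. Since the nonzero classes of $D_4^\vee/D_4$ have odd norm, we need classes of odd norm in $B^\vee/B$. As $B$ is generated by $\Lambda^2$ and the diagonal $E_8$,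
\[
B^\vee=\{(a,b):a,b\in\tfrac12\Lambda,\ a+b\in E_8\}=\{(a,e-a):a\in\tfrac12\Lambda,\ e\in E_8\}.
\]
Nonzero vectors of $B^\vee$ have norm at least $2$: if one entry vanishes the other lies in $E_8$, and otherwise the norm is at least $1+1$. For $m=(a,e-a)$ and $m'=(a',e'-a')$, using $a^2\in\mathbb{Z}$ and $2a\cdot a'\in\mathbb{Z}$,
\begin{align*}
m^2&=2a^2-2a\cdot e+e^2\equiv2a\cdot e\pmod2,\\
m\cdot m'&=2a\cdot a'-a\cdot e'-a'\cdot e+e\cdot e'\equiv-(a\cdot e'+a'\cdot e)\pmod{\mathbb{Z}}.
\end{align*}
Because $\Lambda^\vee=\frac12\Lambda$ and $E_8^\vee=E_8$, the pairing $\frac12\Lambda/E_8\times E_8/\Lambda\to\frac12\mathbb{Z}/\mathbb{Z}$ of two copies of $\mathbb{F}_2^4$ is perfect. Choose $a_1,a_2\in\frac12\Lambda$ and $b_1,b_2\in E_8$ with $a_p\cdot b_q\equiv\frac12\delta_{pq}$, and let $m_1,m_2$ be given by $(a,e)=(a_1,b_1)$ and $(a_2,b_1+b_2)$. Then $m_1^2$ and $m_2^2$ are odd and $m_1\cdot m_2\equiv\frac12$, so $(m_1+m_2)^2$ is odd as well. Put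
\[
W'=(D_4\oplus B)+\mathbb{Z}(d_1,m_1),\qquad W''=W'+\mathbb{Z}(d_2,m_2).
\]
The vectors $(d_p,m_p)$ lie in $(D_4\oplus B)^\vee$, have even norm, and have product $\frac12+m_1\cdot m_2\in\mathbb{Z}$. So $W'$ and $W''$ are even overlattices, of index $2$ and $4$, of the $5$-admissible lattice $D_4\oplus B$; they are $4$- and $3$-admissible. Take a vector in a nontrivial coset of $D_4\oplus B$. Its $D_4^\vee$-component has norm at least $1$. Its $B^\vee$-component is congruent to $m_1$, $m_2$ or $m_1+m_2$ modulo $B$; the parity of the norm is constant on cosets of the even lattice $B$, so the norm is odd and at least $2$, hence at least $3$. The total is at least $4$, and there are no new roots.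
\end{proof}

\subsection{An admissible lattice with root system $A_2A_{14}$}

For $\sigma=2$ we use the parity obstruction: we want a component $A_n$ with $n\geq4$ even. The fibration of Example~\ref{ex:I18} has $R=A_{17}A_1^3$, of discriminant $144$, and points $(t^6,t^9)$ of order $2$ and $(0,0)$ of order $3$ (the line $y=0$ is an inflectional tangent). So $144/|E(K)|^2=2^{2\sigma}\ge4$ with $6$ dividing $|E(K)|$, which forces $\sigma=1$. We build a $1$-admissible lattice $W_1$ with these roots and pass to a sublattice of index $2$. This raises $\sigma$ by one and cuts $A_{17}$ into two pieces.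

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
Let $A_{17}=\{z\in\mathbb{Z}^{18}:\sum z_i=0\}$ with standard basis vectors $\epsilon_i$ and $\omega=\sum\epsilon_i$. The group $A_{17}^\vee/A_{17}$ is $\mathbb{Z}/18$; the class $[m]$ consists of the vectors $z-\frac{m}{18}\omega$ with $z\in\mathbb{Z}^{18}$, $\sum z_i=m$. Their norm is $z^2-\frac{m^2}{18}\ge m-\frac{m^2}{18}$, since $z_i^2\ge z_i$, and $[m]\cdot[m']\equiv-\frac{mm'}{18}\pmod{\mathbb{Z}}$. For $A_1=\mathbb{Z}\alpha$ the nonzero class is that of $\frac12\alpha$, of minimal norm $\frac12$. We write classes in the discriminant group of $R_1=A_{17}A_1^3$ as $(m;y_1,y_2,y_3)$ with $y_i\in\mathbb{Z}/2$.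

Let $c=(\epsilon_1+\epsilon_2+\epsilon_3-\frac16\omega;\frac12\alpha_1,\frac12\alpha_2,\frac12\alpha_3)\in R_1^\vee$, of norm $\frac52+\frac32=4$ and class $g=(3;1,1,1)$ of order $6$, and let $W_1=R_1+\mathbb{Z}c$. It is even, of discriminant $144/36=4$. Norms in the classes $\pm g$, $\pm2g=\pm(6;0,0,0)$, $3g=(9;1,1,1)$ are at least $\frac{45}{18}+\frac32=4$, $\frac{72}{18}=4$, $\frac{81}{18}+\frac32=6$, so the roots of $W_1$ are those of $R_1$. The group $W_1^\vee/W_1$ is $g^\perp/\langle g\rangle$. A class $(m;y)$ is orthogonal to $g$ if and only if $-\frac m6+\frac12\sum y_i\in\mathbb{Z}$, that is, $m\equiv3\sum y_i\pmod6$. Then $3\mid m$, and subtracting a multiple of $g$ we reach $(0;y)$ with $\sum y_i$ even. These four classes form a group $(\mathbb{Z}/2)^2$, and the nonzero ones have norm $\frac12+\frac12=1$. So $W_1$ is $1$-admissible.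

Let $W=\{w\in W_1:w\cdot c\text{ even}\}$. It has index $2$ since $\alpha_1\cdot c=1$, so $\operatorname{disc}W=16$. The vector $c/2$ lies in $W^\vee$ but not in $W_1^\vee$, hence $W^\vee=W_1^\vee+\mathbb{Z}\frac c2$. Here the choice $c^2=4$ pays off: for $u\in W_1^\vee$ and $l\in\mathbb{Z}$ we have $(u+\frac{lc}2)^2=u^2+l\,u\cdot c+l^2\in\mathbb{Z}$. Also $2W^\vee=2W_1^\vee+\mathbb{Z}c\subset W$, because $2u\in W_1$, $2u\cdot c$ is even and $c\cdot c=4$. So $W$ is $2$-admissible. Its roots are the roots of $R_1$ with even product with $c$. The $\pm\alpha_i$ are excluded, and $\epsilon_i-\epsilon_{i'}$ has product $0$ if $i,i'\le3$ or $i,i'\ge4$, and $\pm1$ otherwise. The root sublattice is $A_2A_{14}$, of rank $16<20$.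

By Lemma~\ref{lem:frame}, $W$ is the frame of an elliptic fibration on $X$, and the fiber with root lattice $A_{14}$ is $I_{15}$. There $v(j)=-15$ is odd, so $j\notin K^2$, and $E$ has no Frobenius root by Lemma~\ref{lem:roots}(1).
\end{proof}

\section{Artin invariant one}\label{sec:sigma1}

For $\sigma=1$ the discriminant of the frame is so small that all frames can be listed. The list contains lattices with $\operatorname{rk}R=20$, for which Lemma~\ref{lem:frame} does not decide whether an elliptic fibration exists, so we need geometric input as well. We fix an elliptic fibration on a K3 surface $X$ with $\rho(X)=22$ and a global minimal equation with $a_i\in H^0(\mathcal{O}(2i))$. By \eqref{eq:conductor},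
\begin{equation}\label{eq:four}
\sum_vf_v=4+r .
\end{equation}

\subsection{Additive fibers}

\begin{lemma}\label{lem:a1}
The section $a_1$ of $\mathcal{O}(2)$ is the square of a section of $\mathcal{O}(1)$. If $j\ne0$, there is at most one additive fiber.
\end{lemma}

\begin{proof}
Since the formal Brauer group of $X$ has height greater than $1$, the Frobenius $h\mapsto h^2$ induces the zero map on $H^2(X,\mathcal{O}_X)$ (Artin--Mazur). We compute this map on the Weierstrass model, which has the same cohomology of $\mathcal{O}$ because its singularities are rational double points.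

Over $\mathbb{A}^1=\operatorname{Spec}A$, cover the model by the affine open sets $U_1$, the complement of $O$, and $U_2$, the complement of the zero locus of $x$ in $U_1$. Functions on $U_1\cap U_2$ have the $A$-basis $x^n$, $yx^n$ with $n\in\mathbb{Z}$. Those with $n\ge0$ span $\mathcal{O}(U_1)$. Since $x$ and $y$ have poles of order $2$ and $3$ along $O$, the $x^n$ with $n\le0$ and the $yx^n$ with $n\le-2$ span $\mathcal{O}(U_2)$. So $R^1f_*\mathcal{O}$ is generated by $e_0=[y/x]$, and Frobenius sends $e_0$ to
\[
[y^2/x^2]=[x+a_2+a_4x^{-1}+a_6x^{-2}+a_1yx^{-1}+a_3yx^{-2}]=a_1e_0 .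
\]
Near $\infty$ the generator is $[Y/X]=s^6y/(s^4x)=t^{-2}e_0$. Hence
\[
H^2(\mathcal{O}_X)=H^1(\mathbb{P}^1,R^1f_*\mathcal{O})=k[t,t^{-1}]e_0\big/\bigl(k[t]e_0+t^{-2}k[t^{-1}]e_0\bigr)=k\cdot t^{-1}e_0 .
\]
With $a_1=\alpha+\beta t+\gamma t^2$, Frobenius sends $t^{-1}e_0$ to $t^{-2}a_1e_0=\beta t^{-1}e_0$. So $\beta=0$ and $a_1=(\alpha^{1/2}+\gamma^{1/2}t)^2$. If $j\ne0$, then $a_1\neq0$ vanishes at exactly one point of $\mathbb{P}^1$, and $c_4=a_1^4$ vanishes at every additive place.
\end{proof}

\subsection{The possible root lattices}

Now let $\sigma=1$, let $W$ be the frame and $R$ its root sublattice. On $W^\vee/W\cong(\mathbb{Z}/2)^2$ the norm $q(x)=x^2\bmod2$ takes values in $\mathbb{Z}/2$. The bilinear form with values in $\frac12\mathbb{Z}/\mathbb{Z}$ is nondegenerate and vanishes on pairs $(x,x)$, so it equals $\frac12$ on distinct nonzero classes, and $q(x+x')=q(x)+q(x')+1$ for these. The values on the nonzero classes are therefore $(0,0,1)$ or $(1,1,1)$, with Gauss sums $2$ and $-2$. The right side of \eqref{eq:milgram} is $2e^{5\pi i}=-2$, so the values are $(1,1,1)$, as for $D_4$. Fix an isomorphism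 $W^\vee/W\cong D_4^\vee/D_4$ and let $N\subset W^\vee\oplus D_4^\vee$ consist of the pairs whose classes correspond. Norms are even (even plus even, or odd plus odd), and $[N:W\oplus D_4]=4$. So $N$ is even and unimodular of rank $24$, and $W=D_4^\perp$ in $N$.

By Niemeier's classification, such an $N$ with roots has a root sublattice $R_N$ of rank $24$ from a list of $23$. The irreducible root system $D_4$ lies in one component of $R_N$, which is of type $D$ or $E$ because root subsystems of $A_n$ have type $A$. The roots of $W$ are those of the other components together with the roots of this component orthogonal to $D_4$.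

\begin{lemma}\label{lem:perp}
For every embedding of $D_4$ into $D_n$, $E_8$, $E_7$, $E_6$, the roots orthogonal to $D_4$ form a root system of type $D_{n-4}$, $D_4$, $A_1^3$, $\emptyset$, respectively, where $D_3=A_3$, $D_2=A_1^2$ and $D_1=D_0=\emptyset$.
\end{lemma}

\begin{proof}
\emph{$D_n$.} The lattice $D_4$ has a basis of a central root and three mutually orthogonal roots having product $-1$ with it. Up to signed permutations the central root is $\epsilon_1-\epsilon_2$, and its neighbors have the form $-\epsilon_1\pm\epsilon_p$ or $\epsilon_2\pm\epsilon_p$ with $p\ge3$. Two orthogonal neighbors of the same form differ only in the sign $\pm$, so at most two have the same form. By symmetry they are $\epsilon_2\pm\epsilon_3$, and the third is $-\epsilon_1\pm\epsilon_p$ with $p\ne3$. So $D_4$ spans the space of four coordinates, and the orthogonal roots form the $D_{n-4}$ on the others.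

\emph{$E_8$.} The lattice $D_4$ contains orthogonal roots $\beta_1,\dots,\beta_4$ whose half-sum lies in $D_4$, namely $\epsilon_1\pm\epsilon_2$, $\epsilon_3\pm\epsilon_4$. The Weyl group of $E_8$ is transitive on roots, and the stabilizer of a root contains the Weyl group of the orthogonal $E_7$, which is transitive on the roots of $E_7$. So we may assume $\beta_1,\beta_2=\epsilon_1\pm\epsilon_2$ in the model of Section~\ref{sec:frames}. Then $\beta_3,\beta_4$ have first two coordinates zero, so they are integral. The vector $\epsilon_1+\frac12(\beta_3+\beta_4)\in E_8$ has first coordinate $1$, so it is integral, and $\beta_3,\beta_4$ have the same support. Again $D_4$ spans the space of four coordinates, and the orthogonal roots form the $D_4'$ on the other four.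

\emph{$E_7$ and $E_6$.} These are the orthogonal complements in $E_8$ of a root and of a sublattice $A_2$, which then lies in $D_4'$; we need the roots of $D_4'$ orthogonal to it. Number the coordinates of $D_4'$ by $5,\dots,8$. Up to signed permutations the root is $\epsilon_5-\epsilon_6$, with orthogonal roots $\pm(\epsilon_5+\epsilon_6)$, $\pm\epsilon_7\pm\epsilon_8$, which form $A_1^3$; and $A_2$ is spanned by $\epsilon_5-\epsilon_6$, $\epsilon_6-\epsilon_7$. A vector orthogonal to this $A_2$ has three equal coordinates, which no root of $D_4'$ has.
\end{proof}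

The $15$ Niemeier root systems with a component of type $D$ or $E$ give the $18$ possibilities of Table~\ref{tab:R}, where $r=20-\operatorname{rk}R$.

\begin{table}[ht]
\centering
\begin{tabular}{lllc|lllc}
$R_N$ & $D_4$ in & $R$ & $r$ & $R_N$ & $D_4$ in & $R$ & $r$\\ \hline
\multicolumn{4}{l|}{\emph{Class (i)}} & \multicolumn{4}{l}{\emph{Class (ii)}}\\
$D_{24}$ & $D_{24}$ & $D_{20}$ & $0$ & $A_{17}E_7$ & $E_7$ & $A_{17}A_1^3$ & $0$\\
$D_{16}E_8$ & $D_{16}$ & $D_{12}E_8$ & $0$ & $A_{15}D_9$ & $D_9$ & $A_{15}D_5$ & $0$\\
$D_{16}E_8$ & $E_8$ & $D_{16}D_4$ & $0$ & $A_{11}D_7E_6$ & $D_7$ & $A_{11}A_3E_6$ & $0$\\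
$E_8^3$ & $E_8$ & $D_4E_8^2$ & $0$ & $A_9^2D_6$ & $D_6$ & $A_9^2A_1^2$ & $0$\\
$D_{12}^2$ & $D_{12}$ & $D_{12}D_8$ & $0$ & $A_5^4D_4$ & $D_4$ & $A_5^4$ & $0$\\
$D_{10}E_7^2$ & $D_{10}$ & $D_6E_7^2$ & $0$ & $A_{11}D_7E_6$ & $E_6$ & $A_{11}D_7$ & $2$\\
$D_{10}E_7^2$ & $E_7$ & $D_{10}E_7A_1^3$ & $0$ & $A_7^2D_5^2$ & $D_5$ & $A_7^2D_5$ & $1$\\
$D_8^3$ & $D_8$ & $D_8^2D_4$ & $0$ & \multicolumn{4}{l}{\emph{Class (iii)}}\\
$D_6^4$ & $D_6$ & $D_6^3A_1^2$ & $0$ & $E_6^4$ & $E_6$ & $E_6^3$ & $2$\\
$D_4^6$ & $D_4$ & $D_4^5$ & $0$ & & & &
\end{tabular}
\caption{Possible root sublattices $R$ of a $1$-admissible lattice $W=D_4^\perp\subset N$, sorted by the root system $R_N$ of the Niemeier lattice $N$ and the component of $R_N$ containing $D_4$.}\label{tab:R}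
\end{table}

We prove Theorem~\ref{thm:C}(4) by showing that fibrations of classes (ii) and (iii) arise from rational elliptic surfaces, as Examples~\ref{ex:I18} and~\ref{ex:IV} illustrate, and that no elliptic fibration belongs to class (i).

\subsection{Class (ii): a multiplicative fiber and a point of order $2$}

Each $R$ has a component $A_n$ with $n\ge3$, which comes from a fiber $I_{n+1}$; so $j$ has a pole and $j\ne0$. By Theorem~\ref{thm:B} it suffices to find an element of order $2$ in $E(K)\cong W/R$.

If $r=0$, then $|W/R|^2=\operatorname{disc}R/4$. In the order of the table this is $18\cdot8/4=36$, $16\cdot4/4=16$, $12\cdot4\cdot3/4=36$, $100\cdot4/4=100$, $6^4/4=324$, so $|W/R|$ is even.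

In the two remaining cases $R_N=R\oplus Q$, where $Q=E_6$ or $D_5$ is the component containing $D_4$. Let $G_0$ be the kernel of the projection of $N/R_N\subset R_N^\vee/R_N$ to $Q^\vee/Q$. A class in $G_0$ is represented by a vector of $N$ whose $Q^\vee$-component lies in $Q$ and can be subtracted. The result lies in $N\cap R^\vee$, which is orthogonal to $D_4$ and so contained in $W$. Thus $G_0\cong(N\cap R^\vee)/R$ is a subgroup of $W/R$. For $A_{11}D_7E_6$ we have $|N/R_N|=\sqrt{12\cdot4\cdot3}=12$ and $|Q^\vee/Q|=3$, so $4$ divides $|G_0|$. For $A_7^2D_5^2$ we have $|N/R_N|=\sqrt{64\cdot16}=32$ and $|Q^\vee/Q|=4$, so $8$ divides $|G_0|$.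

\subsection{Class (iii): three fibers $IV^*$}

There are three additive fibers, so $j=0$ by Lemma~\ref{lem:a1}, and Theorem~\ref{thm:B} is not available. By \eqref{eq:four}, $\sum f_v=6$; hence $f_v=2$ at the three places and there are no other singular fibers. Ogg's formula gives $v(\Delta)=8$ there. By Lemma~\ref{lem:roots}(2) the root is $E'=E^{(2)}$, and we compute its minimal discriminant. Being isogenous to $E$, the curve $E'$ has additive reduction with $f_v=2$ at the three places and good reduction elsewhere.

Fix one of the three places and let $v'$ be the valuation of the minimal discriminant of $E'$. The isogeny $E\to E'$ and its dual extend to the N\'eron models and induce maps between $\Phi_v$ and $\Phi'_v$ whose composites are multiplication by $2$. So $3$ divides $|\Phi'_v|$, the type of $E'$ is $IV$ or $IV^*$, and $v'=4$ or $8$ by Ogg's formula. Squaring the coefficients of a minimal equation of $E$ gives an integral equation of $E'$ with discriminant valuation $16$, so $v'\equiv16\pmod{12}$. Hence $v'=4$ at all three places, the sum is $12$, and the minimal model of $E'$ is rational. Lemma~\ref{lem:translate}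 concludes this case.

\subsection{Class (i): no elliptic fibration}

Suppose an elliptic fibration has $R$ in class (i). Then $r=0$ and $\sum f_v=4$, and components of type $D$ or $E$ come from additive fibers. The contradiction comes from wild ramification: large fibers $I_n^*$ force a larger discriminant or conductor than these numbers allow.

\medskip
\noindent\emph{The case $j=0$.} By Lemma~\ref{lem:j0} all singular fibers are additive, with $f_v\ge2$, so there are at most two. This leaves $D_{20}$, $D_{16}D_4$, $D_{12}E_8$, $D_{12}D_8$. The components $D_{20}$, $D_{16}$, $D_{12}$ come from fibers $I_{16}^*$, $I_{12}^*$, $I_8^*$, where $v(\Delta)\ge40$, $32$, $24$ by Lemma~\ref{lem:j0}. Since $\sum v(\Delta)=24$, the first two are impossible, and the third leaves no room for a second singular fiber.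

\medskip
\noindent\emph{The case $j\ne0$.} Every $R\ne D_{20}$ in class (i) has at least two components of type $D$ or $E$, which Lemma~\ref{lem:a1} forbids. So $R=D_{20}$. Put the fiber $I_{16}^*$ at $\infty$. The other singular fibers are multiplicative and irreducible, hence of type $I_1$, and their number is $d=4-f_\infty\in\{0,1,2\}$. We write $E$ as a quadratic twist of a curve with small conductor and show that the twist makes $f_\infty$ too large.

By Lemma~\ref{lem:a1} the section $a_1$ has a double zero at $\infty$, so it is a nonzero constant on $\mathbb{A}^1$. The substitutions in the proof of Lemma~\ref{lem:roots}(1) are then defined over $k[t]$ and preserve minimality on $\mathbb{A}^1$. They give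
\[
E\colon y^2+xy=x^3+a_2x^2+a_6,\qquad a_2,a_6\in k[t],\qquad\Delta=a_6,
\]
so $a_6$ has degree $d$ and simple zeros. The substitution $y\mapsto y+cx$ with $c\in k[t]$ replaces $a_2$ by $a_2+c^2+c$. It trades a monomial $\lambda t^{2m}$ for $\lambda^{1/2}t^m$ and removes constants, so we may assume that $a_2$ has only monomials of odd degree. If $a_2=0$ or $\deg a_2=1$, then $\deg a_i\le i$ for all $i$ and $\chi\le1$, which is false. So $e=\deg a_2$ is odd and $e\ge3$.

Let $E^\flat\colon y^2+xy=x^3+a_6$, and let $\psi$ be the quadratic character of the extension $z^2+z=a_2$. Over this extension $y\mapsto y+zx$ identifies $E$ with $E^\flat$, and the conjugate identification differs by $(x,y)\mapsto(x,y+x)$, which is $-1$. Hence $V_\ell(E)\cong V_\ell(E^\flat)\otimes\psi$. Since $a_2$ has a pole of odd order $e$ at $\infty$, the character $\psi$ is nontrivial on $I^u$ exactly for $u\le e$. We claim that $\operatorname{Sw}_\infty(E^\flat)\le1$. Put $X=s^2x$, $Y=s^3y$, so that the equation at $\infty$ is $Y^2+sXY=X^3+s^6a_6$ with $v(\Delta)=12-d$.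
\begin{itemize}
\item If $d=0$, then $E^\flat$ is constant and $\operatorname{Sw}_\infty=0$.
\item If $d=1$, a translation of $t$ gives $a_6=\alpha t$ and $Y^2+sXY=X^3+\alpha s^5$. The type is $II^*$, so $f=11-8=3$ and $\operatorname{Sw}_\infty=1$.
\item If $d=2$, write $a_6=\alpha(t^2+\gamma t+\varepsilon)$. After $Y\mapsto Y+\alpha^{1/2}s^2$ the equation is $Y^2+sXY=X^3+\alpha^{1/2}s^3X+\alpha(\gamma s^5+\varepsilon s^6)$. The type is $III^*$, so $f=10-7=3$ and $\operatorname{Sw}_\infty=1$.
\end{itemize}
The function $u\mapsto\operatorname{codim}V_\ell(E^\flat)^{I^u}$ is a nonincreasing integer with integral at most $1$, so it vanishes for $u>1$. In particular $I^e$ acts trivially on $V_\ell(E^\flat)$, and it acts on $V_\ell(E)$ through the nontrivial scalar character $\psi$. Thus $V_\ell(E)^{I^u}=0$ for $0<u\le e$, and $f_\infty\ge\operatorname{Sw}_\infty(E)\ge2e\ge6$. This contradicts $f_\infty\le4$.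

\medskip
Class (i) is therefore empty for elliptic fibrations, and part (4) of Theorem~\ref{thm:C} is proved. The last assertion of the theorem follows from (1)--(4).

\begin{thebibliography}{9}

\bibitem{Grothendieck}
Grothendieck, \emph{Le groupe de Brauer III}.

\bibitem{ItoLiedtke}
Hiroyuki Ito, Christian Liedtke, \emph{Elliptic K3 surfaces with $p^n$-torsion sections}, arXiv:1003.0144 (2010).

\bibitem{Nikulin}
Nikulin, Theorem 3.6.2.

\bibitem{RS}
Rudakov, Shafarevich, \emph{Supersingular K3 surfaces over fields of characteristic 2}.

\bibitem{Tate}
Tate, \emph{Endomorphisms of abelian varieties over finite fields}.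

\end{thebibliography}
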